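# Flat ellipsoids with a Hardy–Sobolev minimizer

## 1. The guess: convex domains have no minimizer

Let $N\ge 3$, let $\Omega\subset\mathbb R^N$ be a bounded domain and let $\delta_\Omega(x)=\operatorname{dist}(x,\partial\Omega)$. Fix $s\in(0,2)$ and put $p=2^*(s)=\frac{2(N-s)}{N-2}$, so that $2<p<2^*=\frac{2N}{N-2}$. The object of this lecture is
$$\mu_p(\Omega)=\inf_{u\in H^1_0(\Omega)\setminus\{0\}}\frac{\int_\Omega|\nabla u|^2\,dx}{\Big(\int_\Omega\frac{|u|^p}{\delta_\Omega^s}\,dx\Big)^{2/p}} .$$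
The fraction will be called the *quotient* of $u$. The constant $\mu_p(\Omega)$ is *attainable* (or *attained*) if some $u\in H^1_0(\Omega)\setminus\{0\}$ realizes the infimum. The same definition is used on the half-space $\mathbb R^N_+=\{x_1>0\}$, where $\delta=x_1$; we write
$$\mu_h=\mu_h(N,s)=\mu_p(\mathbb R^N_+).$$
The quotient does not change under dilations: if the domain is scaled by $R$, the numerator scales by $R^{N-2}$, the integral below by $R^{N-s}$, and $\frac2p(N-s)=N-2$. So a minimizing sequence may shrink to a boundary point, where the domain looks like a half-space. The question is whether this happens.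

Let $H$ be the mean curvature of $\partial\Omega$ with respect to the inner normal, with the sign for which $H>0$ on spheres and $H\ge0$ on boundaries of convex domains. The problem is taken from Liming Sun and Lei Wang, "Attainability of the best constant of Hardy–Sobolev inequality with full boundary singularities", arXiv:2405.09795 (2024). It comes with these known facts (for $N\ge3$, $s\in(0,2)$, $p=2^*(s)$):

* $\mu_p(B)$ is not attainable for a ball $B$.
* Every smooth bounded domain that is sufficiently close to a ball in the $C^2$ sense satisfies $\mu_p(\Omega)=\mu_h$, and $\mu_p(\Omega)$ is not attainable for it.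
* If $\Omega$ is smooth and bounded and $\inf_{\partial\Omega}H<0$, then $\mu_p(\Omega)$ is attainable.

Negative curvature somewhere produces minimizers, and round domains have none. Hence the first guess, which is also the conjecture to be decided: *for smooth bounded convex domains, $\mu_p(\Omega)$ is not attainable.* Let us test it.

**Test on the ball.** This case can be done by hand, and the computation will be used again. Let $\beta=\frac{N-2}2$, let $\rho>0$ be a smooth function on an open set $G$, let $u\in C_c^\infty(G)$ and write $u=\rho^{-\beta}v$. Then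
$$|\nabla u|^2=\rho^{-2\beta}|\nabla v|^2+\beta^2\rho^{-2\beta-2}|\nabla\rho|^2v^2-\beta\rho^{-2\beta-1}\nabla\rho\cdot\nabla(v^2).$$
Integrating the last term by parts turns it into $\beta v^2\operatorname{div}(\rho^{-2\beta-1}\nabla\rho)=\beta v^2\big[\rho^{-2\beta-1}\Delta\rho-(2\beta+1)\rho^{-2\beta-2}|\nabla\rho|^2\big]$. Since $2\beta+2=N$,
$$\int_G|\nabla u|^2dx=\int_G\Big(\rho^2|\nabla v|^2+\big[-\beta(\beta+1)|\nabla\rho|^2+\beta\rho\,\Delta\rho\big]v^2\Big)\rho^{-N}dx.\tag{1}$$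
Also $p\beta+s=(N-s)+s=N$, so $\int_G|u|^p\rho^{-s}dx=\int_G|v|^p\rho^{-N}dx$.

Take first $G=\mathbb R^N_+$, $\rho=x_1$: the bracket is $-\beta(\beta+1)=-\frac{N(N-2)}4$. The metric $x_1^{-2}dx^2$ makes $\mathbb R^N_+$ into hyperbolic space $\mathbb H^N$, with $dV=x_1^{-N}dx$ and $|\nabla_{\mathbb H}v|^2=x_1^2|\nabla v|^2$. Thus
$$\int_{\mathbb R^N_+}|\nabla u|^2dx=\int_{\mathbb H^N}\Big(|\nabla_{\mathbb H}v|^2-\tfrac{N(N-2)}4v^2\Big)dV,\qquad\int_{\mathbb R^N_+}|u|^px_1^{-s}dx=\int_{\mathbb H^N}|v|^pdV.\tag{2}$$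

Now take $G=B$, the unit ball, and $\rho=\frac{1-|x|^2}2$. Then $\nabla\rho=-x$, $|\nabla\rho|^2=1-2\rho$, $\Delta\rho=-N$, and the bracket is
$$-\beta(\beta+1)(1-2\rho)-\beta N\rho=-\beta(\beta+1)+\beta\rho\,[2(\beta+1)-N]=-\beta(\beta+1).$$
The metric $\rho^{-2}dx^2$ is the ball model of the same space $\mathbb H^N$. Because the two models are isometric, (2) and the definition of $\mu_h$ give
$$\int_B|\nabla u|^2\ge\mu_h\Big(\int_B|u|^p\rho^{-s}\Big)^{2/p},$$
first for $u\in C_c^\infty(B)$, then for $u\in H^1_0(B)$ by density and Fatou. But $\rho=(1-|x|)\frac{1+|x|}2<1-|x|=\delta_B$ in $B$. So for $u\ne0$ we have $\int|u|^p\rho^{-s}>\int|u|^p\delta_B^{-s}$, and *every* $u\in H^1_0(B)\setminus\{0\}$ has quotient $>\mu_h$.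

On the other hand $\mu_p(B)\le\mu_h$. Indeed, given $w\in C_c^\infty(\mathbb R^N_+)$, the balls $B_R=\{|x-Re_1|<R\}$ increase to $\mathbb R^N_+$, so $\operatorname{supp}w\subset B_R$ for large $R$. Further $\delta_{B_R}\le x_1$ on $B_R$, since the segment from $(x_1,y)$ to $(0,y)\notin B_R$ meets $\partial B_R$. So the quotient of $w$ on $B_R$ is at most its quotient on $\mathbb R^N_+$, and by dilation invariance $\mu_p(B)=\mu_p(B_R)\le\mu_h$. Together: $\mu_p(B)=\mu_h$, not attained. The guess passes.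

**A first approach for general convex $\Omega$.** One would like to prove $\mu_p(\Omega)\ge\mu_h$ by comparison with a supporting half-space $\mathcal H\supset\Omega$. Extend $u\in H^1_0(\Omega)$ by zero to $\mathcal H$. The numerator does not change, but $\delta_\Omega\le\delta_{\mathcal H}$ on $\Omega$, so $\int|u|^p\delta_\Omega^{-s}\ge\int|u|^p\delta_{\mathcal H}^{-s}$ and
$$(\text{quotient of }u\text{ on }\Omega)\le(\text{quotient of }u\text{ on }\mathcal H),\qquad \mu_h\le(\text{quotient of }u\text{ on }\mathcal H).$$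
The two inequalities do not combine. The approach stops here: a second piece of boundary makes the weight larger, and so the quotient smaller.

**The slab.** The simplest convex set with two pieces of boundary is $\Sigma=(0,2L)\times\mathbb R^{N-1}$. It is not bounded, but it isolates the difficulty. If $u$ is supported in $\{x_1<L\}$, then $\delta_\Sigma=x_1$ on the support and the quotient is $\ge\mu_h$. So a function with quotient below $\mu_h$ must cross the middle plane. Suppose $u$ is symmetric about $x_1=L$, with energy $A$ and weighted integral $m$ in each half. Its quotient is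
$$\frac{2A}{(2m)^{2/p}}=2^{1-2/p}\,\frac{A}{m^{2/p}}.$$
There are two effects.

* Having two halves costs the factor $2^{1-2/p}>1$.
* In each half, $u$ vanishes on $x_1=0$ but is *free* on $x_1=L$, so $A/m^{2/p}$ may be below $\mu_h$.

At the endpoint $s=2$, $p=2$ the cost factor is $1$, but there is no gain: the one-dimensional Hardy inequality
$$\int_0^L\frac{h^2}{x^2}\,dx\le4\int_0^Lh'^2\,dx\qquad(h(0)=0,\ 0<L\le\infty)$$
needs no condition at $L$. (Proof for finite $L$: $0\le\int(h'-\frac h{2x})^2=\int h'^2-\frac{h(L)^2}{2L}-\frac14\int\frac{h^2}{x^2}$, where $h^2/x\to0$ at $0$ because $h(x)^2\le x\int_0^xh'^2$; then let $L\to\infty$.) For $s<2$ the two effects compete, and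
$$1-\frac2p=\frac{2-s}{N-s}\longrightarrow0\qquad(N\to\infty).$$
In high dimension doubling is almost free. If the gain from the free side does not fade as $N$ grows, a slab has a constant smaller than $\mu_h$, and so does every very flat ellipsoid. This is what happens, and the guess is false.

## 2. The theorems and the tools

Write $n=N-1$ and $x=(x_1,y)\in\mathbb R\times\mathbb R^n$. For $0<\varepsilon\le1$ let
$$\mathcal E_\varepsilon=\{(x_1,y):x_1^2+\varepsilon^2|y|^2<1\},$$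
a bounded, smooth, uniformly convex domain. For $\varepsilon=1$ it is the unit ball. The criterion $\inf H<0$ never applies to it.

**Definition.** The pair $(N,s)$ is *bad* if there is $\varepsilon_0>0$ such that for all $\varepsilon<\varepsilon_0$: $\mu_p(\mathcal E_\varepsilon)<\mu_p(\mathbb R^N_+)$ and $\mu_p(\mathcal E_\varepsilon)$ is attained.

**Theorem A.** For every $N\ge7$, the pair $(N,s)$ with $s=1+\frac2N$ (so $p=2+\frac2N$) is bad. Moreover there is an open interval $I_N\ni1+\frac2N$ such that $(N,s)$ is bad for all $s\in I_N$.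

**Theorem B.** For every $s\in(0,2)$ there is $N_0(s)$ such that $(N,s)$ is bad for all $N\ge N_0(s)$. Moreover there is $\rho(s)<1$ with $\limsup_{N\to\infty}\mu_p(\Sigma)/\mu_p(\mathbb R^N_+)\le\rho(s)$, where $\Sigma$ is a slab of $\mathbb R^N$.

Theorem A alone disproves the statement that for every $N\ge3$, every $s\in(0,2)$ and every smooth bounded convex $\Omega\subset\mathbb R^N$ the constant is not attainable. The simplest case is $N=7$, $s=\frac97$, $p=\frac{16}7$. Nothing is claimed about $3\le N\le6$.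

Besides the Sobolev and Hardy inequalities, the Brezis–Lieb lemma, Rellich's theorem and Stirling's formula, two published results are used.

**(R) Rearrangement in $\mathbb H^N$** (see A. Baernstein II, *Symmetrization in Analysis*, CUP 2019). For a nonnegative, compactly supported Lipschitz $v$ on $\mathbb H^N$, let $v^*$ be its symmetric decreasing rearrangement about a point: the radial function whose superlevel sets $\{v^*>c\}$ are balls about that point with the same volume as $\{v>c\}$. Then $v^*\in W^{1,2}(\mathbb H^N)$ has compact support, has the same $L^q$ norms as $v$, and $\int|\nabla v^*|^2dV\le\int|\nabla v|^2dV$.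

Example: if $v=\max(1-d(\cdot,a),0)+\max(1-d(\cdot,b),0)$ with $d(a,b)>2$, then $\{v>c\}$ ($0<c<1$) is a pair of balls of radius $1-c$, and $\{v^*>c\}$ is one ball of twice that volume.

**(Be) Interpolation on the sphere** (W. Beckner, Ann. of Math. 138 (1993); Bidaut-Véron–Véron, Invent. Math. 106 (1991)). On $S^d$, $d\ge3$, with normalized surface measure, for $2<q\le\frac{2d}{d-2}$ and $F\in W^{1,2}(S^d)$,
$$\Big(\int|F|^q\Big)^{2/q}\le\int F^2+\frac{q-2}d\int|\nabla F|^2.$$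
Example: $F=1$ gives equality. For $F=1+\epsilon Y$ with $Y$ a linear coordinate, $\int Y=0$ and $\int|\nabla Y|^2=d\int Y^2$, so both sides equal $1+(q-1)\epsilon^2\int Y^2$ up to $o(\epsilon^2)$.

**Finiteness and continuity.** By Hölder with exponents $\frac2s$ and $\frac2{2-s}$,
$$\int|u|^p\delta^{-s}\le\Big(\int u^2\delta^{-2}\Big)^{s/2}\Big(\int|u|^{2^*}\Big)^{(2-s)/2};\tag{3}$$
the powers of $u$ match because $s+\frac{N(2-s)}{N-2}=p$. On $\mathbb R^N_+$, Hardy in $x_1$ and Sobolev bound the right side by $C(\int|\nabla u|^2)^{p/2}$, since $\frac s2+\frac{N(2-s)}{2(N-2)}=\frac p2$. Hence $\mu_h>0$. On a slab the same bound holds, using Hardy on the halves $x_1<L$ and $x_1>L$ separately. (In both cases prove it on $C_c^\infty$ and extend it to $H^1_0$ by Fatou.) The norm $\|u\|_{L^p(\delta^{-s})}=(\int|u|^p\delta^{-s})^{1/p}$ is thus bounded by $C\|\nabla u\|_{L^2}$, and so, by the triangle inequality, it is continuous on $H^1_0$. Therefore $\mu_h$ is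 also the infimum over $C_c^\infty(\mathbb R^N_+)\setminus\{0\}$, and in a slab any quotient can be approximated by quotients of functions in $C_c^\infty(\Sigma)$.

## 3. From a slab to flat ellipsoids

The first lemma says that below the level $\mu_h$ no concentration is possible.

**Lemma 1.** Let $\Omega$ be a smooth bounded domain with $\mu_p(\Omega)<\mu_h$. Then $\mu_p(\Omega)$ is attained.

**Step 1: an inequality with the half-space constant up to a lower-order term.** We prove that for each $\epsilon>0$ there is $C_\epsilon$ with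
$$\|u\|^2_{L^p(\delta^{-s})}\le(\mu_h^{-1}+\epsilon)\int|\nabla u|^2+C_\epsilon\int u^2,\qquad u\in H^1_0(\Omega).\tag{4}$$
By density, and Fatou on the left, we may take $u\in C_c^\infty(\Omega)$.

*Near the boundary.* For $z\in\partial\Omega$ let $\Psi$ be a local parametrization of $\partial\Omega$ with $\Psi(0)=z$ and $D\Psi(0)$ isometric, let $\nu$ be the inner normal, and set $\Phi(x_1,y)=\Psi(y)+x_1\nu(\Psi(y))$. Then $D\Phi(0)$ is orthogonal, so $\Phi$ is a diffeomorphism from a neighborhood $W$ of $0$ onto a neighborhood of $z$. If $W$ is small, $\Phi(W\cap\{x_1>0\})=\Phi(W)\cap\Omega$ and $\delta(\Phi(x_1,y))=x_1$ there (tubular coordinates). For $u\in C_c^\infty(\Omega)$ supported in $\Phi(W)$ put $\tilde u=u\circ\Phi$, extended by $0$; this lies in $C_c^\infty(\mathbb R^N_+)$. We have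
$$\int_\Omega|\nabla u|^2=\int\big\langle(D\Phi^TD\Phi)^{-1}\nabla\tilde u,\nabla\tilde u\big\rangle|\det D\Phi|,\qquad\int_\Omega|u|^p\delta^{-s}=\int|\tilde u|^px_1^{-s}|\det D\Phi|.$$
Given $\eta>0$, after shrinking $W$ the matrix $D\Phi^TD\Phi$ is so close to $I$ that
$$\int_\Omega|\nabla u|^2\ge(1-\eta)\int_{\mathbb R^N_+}|\nabla\tilde u|^2,\qquad\int_\Omega|u|^p\delta^{-s}\le(1+\eta)\int_{\mathbb R^N_+}|\tilde u|^px_1^{-s}.$$
So $\|u\|^2_{L^p(\delta^{-s})}\le(1+\eta)^{2/p}(1-\eta)^{-1}\mu_h^{-1}\int|\nabla u|^2$. With $\eta$ small, the constant is at most $\mu_h^{-1}+\frac\epsilon2$.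

*In the interior.* Let $u$ be supported in $\{\delta>\rho_0\}$. The weight is bounded there and $2<p<2^*$, so interpolation between $L^2$ and $L^{2^*}$, Sobolev and Young give, for any $\epsilon'>0$, $\|u\|^2_{L^p(\delta^{-s})}\le C\|u\|_{L^p}^2\le\epsilon'\int|\nabla u|^2+C'\int u^2$. We use $\epsilon'=\mu_h^{-1}$.

*Gluing.* Cover $\overline\Omega$ by finitely many boundary neighborhoods as above and one set $\{\delta>\rho_0\}$, and take smooth $\varphi_i$ subordinate to this cover with $\sum\varphi_i^2=1$ on $\overline\Omega$. Since $p/2\ge1$, the triangle inequality in $L^{p/2}(\delta^{-s})$ gives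
$$\|u\|^2_{L^p(\delta^{-s})}=\Big\|\sum\varphi_i^2u^2\Big\|_{L^{p/2}(\delta^{-s})}\le\sum\|\varphi_iu\|^2_{L^p(\delta^{-s})}.$$
Since $\sum\varphi_i\nabla\varphi_i=\frac12\nabla\sum\varphi_i^2=0$, the cross terms cancel: $\sum\int|\nabla(\varphi_iu)|^2=\int|\nabla u|^2+\int u^2\sum|\nabla\varphi_i|^2$. Summing the local inequalities proves (4). With Poincaré's inequality, (4) also gives $\mu:=\mu_p(\Omega)>0$.

**Step 2: a minimizing sequence cannot lose mass.** Take $u_k$ with $\|u_k\|_{L^p(\delta^{-s})}=1$ and $\int|\nabla u_k|^2\to\mu$. Along a subsequence $u_k\rightharpoonup u$ in $H^1_0(\Omega)$, and $u_k\to u$ in $L^2$ (Rellich) and a.e. Put $w_k=u_k-u$ and $t=\int|u|^p\delta^{-s}$; by Fatou $t\in[0,1]$. By Brezis–Lieb, $\int|w_k|^p\delta^{-s}\to1-t$. By weak convergence, $\mu=\int|\nabla u|^2+\lim\int|\nabla w_k|^2$.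

Since $\mu<\mu_h$, choose $\epsilon>0$ with $\mu':=(\mu_h^{-1}+\epsilon)^{-1}>\mu$. Applying (4) to $w_k$, and using $w_k\to0$ in $L^2$, we get $\lim\int|\nabla w_k|^2\ge\mu'(1-t)^{2/p}$. Also $\int|\nabla u|^2\ge\mu t^{2/p}$. As $\frac2p<1$, $t^{2/p}+(1-t)^{2/p}\ge1$. Hence
$$\mu\ge\mu t^{2/p}+\mu'(1-t)^{2/p}=\mu\big[t^{2/p}+(1-t)^{2/p}\big]+(\mu'-\mu)(1-t)^{2/p}\ge\mu+(\mu'-\mu)(1-t)^{2/p}.$$
So $t=1$. Then $u\ne0$ and $\int|\nabla u|^2\le\mu$, so $u$ is a minimizer. $\square$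

The second lemma turns the inequality $\delta_\Omega\le\delta_\Sigma$, which blocked the first approach, to our advantage.

**Lemma 2.** Let $\Sigma=(0,2L)\times\mathbb R^n$. If some $u\in H^1_0(\Sigma)\setminus\{0\}$ has quotient (with $\delta=\delta_\Sigma$) less than $\mu_h$, then $(N,s)$ is bad.

*Proof.* By density and continuity we may take $u\in C_c^\infty(\Sigma)$. Let
$$\Omega_R=\Big\{\Big(\frac{x_1-L}L\Big)^2+\frac{|y|^2}{R^2}<1\Big\}\subset\Sigma.$$
On $\operatorname{supp}u$ we have $|x_1-L|\le(1-c)L$ and $|y|\le R_0$ for some $c\in(0,1)$ and $R_0$. Since $(1-c)^2+R_0^2/R^2<1$ for large $R$, $\operatorname{supp}u\subset\Omega_R$ for all large $R$. As $\Omega_R\subset\Sigma$, $\delta_{\Omega_R}\le\delta_\Sigma$ on $\Omega_R$, so $\int|u|^p\delta_{\Omega_R}^{-s}\ge\int|u|^p\delta_\Sigma^{-s}$. Thus $\mu_p(\Omega_R)<\mu_h$ for all large $R$, and Lemma 1 gives attainment. Translating by $-Le_1$ and dilating by $1/L$ turns $\Omega_R$ into $\mathcal E_{L/R}$,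 and quotients are invariant under both operations. So the conclusion holds for all small $\varepsilon=L/R$. $\square$

What remains is to compare two numbers: the quotient of a trial function in a slab, from above, and $\mu_h$, from below.

## 4. The half-space constant as a radial problem

To bound $\mu_h$ from below we use the symmetry of (2). In geodesic polar coordinates about a point of $\mathbb H^N$, $dV=\sinh^nr\,dr\,d\sigma$ with $d\sigma$ the surface measure of $S^n$. Put $\omega=|S^n|=2\pi^{N/2}/\Gamma(N/2)$.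

**Lemma 3.** If for some $K>0$
$$\int_0^\infty\Big(v'^2-\tfrac{N(N-2)}4v^2\Big)\sinh^nr\,dr\ge K\Big(\int_0^\infty|v|^p\sinh^nr\,dr\Big)^{2/p}\tag{5}$$
for all Lipschitz, compactly supported $v:[0,\infty)\to\mathbb R$, then $\mu_h\ge\omega^{1-2/p}K$.

*Proof.* Let $u\in C_c^\infty(\mathbb R^N_+)$ and $v=x_1^\beta u$, so that (2) holds. The function $|v|$ is Lipschitz with compact support and $\int|\nabla_{\mathbb H}|v||^2\le\int|\nabla_{\mathbb H}v|^2$. By (R), replacing $v$ by $V=|v|^*$ does not increase the gradient integral and leaves $\int v^2dV$ and $\int|v|^pdV$ unchanged. So it suffices to bound the right-hand functional of (2) from below at $V$.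

The function $V$ is radial, in $W^{1,2}(\mathbb H^N)$, with compact support, but perhaps not Lipschitz. Take $V_k\in C_c^\infty(\mathbb H^N)$ with $V_k\to V$ in $W^{1,2}$, and average each $V_k$ over the rotations about the center. Averaging is a contraction of $W^{1,2}$ that fixes radial functions, so the averages $\overline V_k$ satisfy $\|\overline V_k-V\|\le\|V_k-V\|\to0$. They are smooth, radial and compactly supported, so their profiles on $[0,\infty)$ are Lipschitz with compact support. Apply (5) to them and multiply by $\omega$: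
$$\int_{\mathbb H^N}\Big(|\nabla\overline V_k|^2-\tfrac{N(N-2)}4\overline V_k^2\Big)dV\ge\omega K\Big(\omega^{-1}\int_{\mathbb H^N}|\overline V_k|^pdV\Big)^{2/p}.$$
The left side converges. On the right use Fatou along an a.e. convergent subsequence. Since $\int V^pdV=\int|v|^pdV=\int|u|^px_1^{-s}dx$, we get $\int|\nabla u|^2\ge\omega^{1-2/p}K(\int|u|^px_1^{-s})^{2/p}$. $\square$

## 5. The exponent $s=1+\frac2N$ and its explicit profile

To compare a trial function with $\mu_h$ for a definite $N$ we want $\mu_h$ explicitly. Put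
$$w=(1+x_1)^2+|y|^2,\qquad U=x_1w^{-N/2}.$$
As $w=|x+e_1|^2$, we have $\Delta w^{-N/2}=2Nw^{-N/2-1}$ and $\partial_1w^{-N/2}=-N(1+x_1)w^{-N/2-1}$, so
$$-\Delta U=-x_1\cdot2Nw^{-N/2-1}+2N(1+x_1)w^{-N/2-1}=2Nw^{-N/2-1}.$$
We want the right side to be $2NU^{p-1}x_1^{-s}=2Nx_1^{p-1-s}w^{-N(p-1)/2}$. This requires $p-1=s$, that is, $2(N-s)=(N-2)(1+s)$, that is, $s=1+\frac2N$. Then $p=2+\frac2N$, so $N(p-1)/2=\frac N2+1$, as needed. From here to the end of Section 6, $s=1+\frac2N$, so
$$p-1=s,\qquad N(p-2)=2,\qquad1-\frac2p=\frac1{N+1},$$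
$$-\Delta U=2N\,U^{p-1}x_1^{-s}.\tag{6}$$
Put
$$D=\int_{\mathbb R^N_+}U^px_1^{-s}dx=\int_{\mathbb R^N_+}x_1w^{-N-1}dx,$$
where we used $p-s=1$ and $Np/2=N+1$.

**Lemma 4.** $\mu_h\ge2N\,D^{1-2/p}$.

**Step 1: divide by the ground state.** The aim is to absorb the negative term of (5). Let $\varphi(r)=\cosh^{-N}(r/2)$ and $T=\tanh(r/2)$. Then
$$\varphi'=-\tfrac N2T\varphi,\qquad\varphi''=\Big[\tfrac{N^2}4T^2-\tfrac N4(1-T^2)\Big]\varphi,\qquad\coth r=\frac{1+T^2}{2T}.$$
In $\varphi''+n\coth r\,\varphi'+\frac{N(N-2)}4\varphi$ the coefficient of $T^2\varphi$ is $\frac{N^2}4+\frac N4-\frac{N(N-1)}4=\frac N2$, and the coefficient of $\varphi$ is $-\frac N4-\frac{N(N-1)}4+\frac{N(N-2)}4=-\frac N2$. Since $\varphi^{p-2}=\cosh^{-2}(r/2)=1-T^2$,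
$$\varphi''+n\coth r\,\varphi'+\tfrac{N(N-2)}4\varphi=-\tfrac N2(1-T^2)\varphi=-\tfrac N2\varphi^{p-1}.$$
For $v$ as in (5) write $v=\varphi\psi$. Then $v'^2=\varphi^2\psi'^2+\varphi'(\varphi\psi^2)'$. Integrate the second term by parts against $\sinh^nr$; the boundary terms vanish, because $\sinh^n0=0$ and $\psi$ has compact support. The result is $-\int\varphi\psi^2(\varphi''+n\coth r\,\varphi')\sinh^nr\,dr$. So the left side of (5) equals
$$\int\psi'^2\varphi^2\sinh^nr\,dr+\frac N2\int\psi^2\varphi^p\sinh^nr\,dr.\tag{7}$$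

**Step 2: recognize a Beta weight.** Put $t=T^2\in[0,1)$. Then $dt=T(1-T^2)dr=t^{1/2}(1-t)dr$. Further $\varphi^p=\cosh^{-2(N+1)}(r/2)=(1-t)^{N+1}$, and $\sinh r=2T/(1-T^2)$ gives $\sinh^nr=2^nt^{n/2}(1-t)^{-n}$. Therefore
$$\varphi^p\sinh^nr\,dr=2^nt^{N/2-1}(1-t)\,dt,\qquad\psi_r^2\varphi^2=t(1-t)^2\psi_t^2\cdot\varphi^p\cosh^2\tfrac r2=t(1-t)\psi_t^2\,\varphi^p.$$
Let $Z=\int_0^\infty\varphi^p\sinh^nr\,dr$, and let $m$ be the Beta$(\frac N2,2)$ probability measure on $[0,1]$, with density proportional to $t^{N/2-1}(1-t)$. Then (7) equals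
$$Z\Big[\int t(1-t)\psi_t^2\,dm+\frac N2\int\psi^2\,dm\Big].$$

**Step 3: lift to a sphere.** The aim is to apply (Be). On $S^{N+3}\subset\mathbb R^N\times\mathbb R^4$, with points $X=(X',X'')$, let $F(X)$ be the value of $\psi$ at $t=|X'|^2$. The function $\psi=v/\varphi$ is Lipschitz in $r$ with compact support, so it is Lipschitz in $T=|X'|$ and vanishes near $T=1$; hence $F$ is Lipschitz. Under normalized surface measure $|X'|^2$ has law $m$. (Write $X=G/|G|$ with $G$ standard Gaussian in $\mathbb R^{N+4}$: then $|X'|^2=|G'|^2/(|G'|^2+|G''|^2)$ with independent Gamma variables of parameters $\frac N2$ and $2$.) The tangential gradient satisfies $|\nabla_S|X'|^2|^2=|2X'|^2-(2X'\cdot X')^2=4t-4t^2$, so $|\nabla_SF|^2=4t(1-t)\psi_t^2$.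

With $d=N+3$, the exponent is admissible: $p=2+\frac2N\le2+\frac4{N+1}=\frac{2d}{d-2}$. Since $\frac{p-2}d=\frac2{N(N+3)}$, (Be) gives
$$\|\psi\|^2_{L^p(m)}\le\|\psi\|^2_{L^2(m)}+\frac2N\cdot\frac4{N+3}\int t(1-t)\psi_t^2\,dm\le\|\psi\|^2_{L^2(m)}+\frac2N\int t(1-t)\psi_t^2\,dm.$$
Hence (7) is at least $\frac N2Z\|\psi\|^2_{L^p(m)}$. As $\|\psi\|^p_{L^p(m)}=Z^{-1}\int|\psi|^p\varphi^p\sinh^nr\,dr=Z^{-1}\int|v|^p\sinh^nr\,dr$, inequality (5) holds with $K=\frac N2Z^{1-2/p}$. By Lemma 3, $\mu_h\ge\frac N2(\omega Z)^{1-2/p}$.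

**Step 4: express $Z$ by $D$.** Let $r$ be the hyperbolic distance to $(1,0)$ in the half-space model: $\cosh r=1+\frac{(x_1-1)^2+|y|^2}{2x_1}$. Then $2\cosh^2\frac r2=\cosh r+1=\frac w{2x_1}$, so $\frac{x_1}w=\frac14\cosh^{-2}\frac r2$ and
$$x_1^{(N-2)/2}U=(x_1/w)^{N/2}=2^{-N}\varphi(r).$$
So $D=\int_{\mathbb H^N}(2^{-N}\varphi)^pdV=2^{-Np}\omega Z$. Since $Np(1-\frac2p)=N(p-2)=2$, we get $\frac N2(\omega Z)^{1-2/p}=\frac N2\cdot4\,D^{1-2/p}=2N\,D^{1-2/p}$. $\square$

*Remark.* Equality holds: $U\in H^1_0(\mathbb R^N_+)$, and multiplying (6) by $U$ gives $\int|\nabla U|^2=2ND$ (the boundary terms at radius $R$ are $O(R^{1-N}R^{-N}R^{N-1})\to0$), so $U$ has quotient $2ND^{1-2/p}$. Thus $U$ is the profile to put in the slab.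

## 6. Reflecting the profile in a slab: $N\ge7$

**Step 1: the quotient of the reflected profile.** For $L>0$ let $\Sigma=(0,2L)\times\mathbb R^n$ and
$$u(x_1,y)=U(\min(x_1,2L-x_1),y).$$
On $0<x_1<L$ both $U$ and $|\nabla U|$ are $O((1+|y|)^{-N})$, and $U=0$ at $x_1=0$, so $u\in H^1_0(\Sigma)$. Integrate $|\nabla U|^2=\operatorname{div}(U\nabla U)-U\Delta U$ over $\{0<x_1<L,\ |y|<\rho\}$, using (6). The lateral boundary term is $O(\rho^{-2N}\rho^{n-1})\to0$ as $\rho\to\infty$, and the term at $x_1=0$ vanishes. With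
$$B=\frac1D\int_{0<x_1<L}U^px_1^{-s}dx,\qquad\kappa=-\frac1{2ND}\int_{x_1=L}U\,\partial_1U\,dy,$$
we obtain
$$\int_\Sigma|\nabla u|^2=2\Big[2N\int_{0<x_1<L}U^px_1^{-s}+\int_{x_1=L}U\,\partial_1U\,dy\Big]=4ND(B-\kappa),\qquad\int_\Sigma u^p\delta_\Sigma^{-s}=2DB.$$
By Lemma 4,
$$\frac{\text{quotient of }u}{\mu_h}\le\frac{4ND(B-\kappa)}{(2DB)^{2/p}\,2N\,D^{1-2/p}}=(2B)^{1-2/p}\Big(1-\frac\kappa B\Big).$$
The two effects of Section 1 are visible: $2^{1-2/p}$ is the cost of doubling, and $\kappa>0$ is a gain from the free side, available when $\int U^2dy$ is decreasing at $x_1=L$. As $1-\frac2p=\frac1{N+1}$,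
$$\Big(\frac{\text{quotient of }u}{\mu_h}\Big)^{N+1}\le2B\Big(1-\frac\kappa B\Big)^{N+1}.\tag{8}$$

**Step 2: compute $B$ and $\kappa$.** For $m>n/2$, $\int_{\mathbb R^n}(b^2+|y|^2)^{-m}dy=C_mb^{n-2m}$ with $C_m=\pi^{n/2}\Gamma(m-\frac n2)/\Gamma(m)$. Hence $\frac{C_N}{C_{N+1}}=\frac N{N-n/2}=\frac{2N}{N+1}$. Since $n-2(N+1)=-N-3$ and $n-2N=-N-1$,
$$\int_{\mathbb R^n}U^px_1^{-s}dy=C_{N+1}x_1(1+x_1)^{-N-3},\qquad\int_{\mathbb R^n}U^2dy=C_Nx_1^2(1+x_1)^{-N-1}.$$
Substitute $\vartheta=\frac{x_1}{1+x_1}$. Then $x_1=\frac\vartheta{1-\vartheta}$, $1+x_1=\frac1{1-\vartheta}$, $dx_1=\frac{d\vartheta}{(1-\vartheta)^2}$, and $x_1(1+x_1)^{-N-3}dx_1=\vartheta(1-\vartheta)^Nd\vartheta$. So $D=C_{N+1}\int_0^1\vartheta(1-\vartheta)^Nd\vartheta=\frac{C_{N+1}}{(N+1)(N+2)}$ and $\frac{C_N}{2ND}=N+2$. With $t=\frac L{1+L}$,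
$$B=(N+1)(N+2)\int_0^t\vartheta(1-\vartheta)^Nd\vartheta=1-(1-t)^{N+1}(1+(N+1)t).$$
(Check: both sides vanish at $t=0$, and the derivative of the right side is $(N+1)(1-t)^N[1+(N+1)t-(1-t)]=(N+1)(N+2)t(1-t)^N$.) Since $\int U\partial_1U\,dy=\frac12\partial_1\int U^2dy$,
$$\kappa=-\frac{N+2}2\Big[2L(1+L)^{-N-1}-(N+1)L^2(1+L)^{-N-2}\Big]=(N+2)\,t(1-t)^N\,\frac{(N+1)t-2}2,$$
because $L(1+L)^{-N-1}=t(1-t)^N$ and $L^2(1+L)^{-N-2}=t^2(1-t)^N$.

**Step 3: choose the width.** The formula for $\kappa$ asks for $(N+1)t>2$. Let $M=N+1\ge8$, $\tau=\frac83$, $t=\frac\tau M$. Then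
$$B=1-(1+\tau)\Big(1-\frac\tau M\Big)^M,\qquad M\kappa=\frac{\tau(\tau-2)}2(M+1)\Big(1-\frac\tau M\Big)^{M-1}.$$

**Step 4: the right side of (8) is less than $1$.** We reduce to $M=8$ by monotonicity.

* $B$ is decreasing in $M$, because $(1-\tau/M)^M$ is increasing.
* $M\kappa$ is increasing for real $M\ge8$. By $\log(1-\frac\tau M)\ge-\frac\tau{M-\tau}$, its logarithmic derivative satisfies
$$\frac1{M+1}+\log\Big(1-\frac\tau M\Big)+\frac{(M-1)\tau}{M(M-\tau)}\ge\frac1{M+1}-\frac\tau{M(M-\tau)}>0.$$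
The last inequality means $M^2-2\tau M-\tau>0$; the left side is $64-\frac{128}3-\frac83=\frac{56}3$ at $M=8$ and increases for $M\ge\tau$.
* $0<\kappa<B$: $\kappa>0$ since $\tau>2$, and $B-\kappa$ is a positive multiple of $\int|\nabla u|^2>0$. Hence $2B(1-\kappa/B)^M\le2Be^{-M\kappa/B}$.

The expression $2Be^{-M\kappa/B}$ is increasing in $B$ and decreasing in $M\kappa$ (regarded as two variables), hence at most its value at $M=8$. There $t=\frac13$ and
$$B=1-\frac{11}3\Big(\frac23\Big)^8=\frac{16867}{19683},\qquad M\kappa=\frac89\cdot9\cdot\Big(\frac23\Big)^7=\frac{1024}{2187},\qquad\frac{M\kappa}B=\frac{9216}{16867}>0.546 .$$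
So $e^{M\kappa/B}>1+0.546+\frac{0.546^2}2+\frac{0.546^3}6>1.722$, while $2B<1.714$. Thus $2Be^{-M\kappa/B}<1$.

Hence for every $N\ge7$ the quotient of $u$ is less than $\mu_h$, and Lemma 2 shows that $(N,1+\frac2N)$ is bad. This is the first part of Theorem A.

**Step 5: an interval of $s$.** We keep a trial function and move $s$. Fix $N\ge7$, $s_0=1+\frac2N$, $p_0=2^*(s_0)$. By density and continuity there is $u\in C_c^\infty(\Sigma)\setminus\{0\}$ with quotient $<\mu_h(N,s_0)$. On its support $\delta_\Sigma$ is bounded below, so its quotient is continuous in $s$ by dominated convergence. It remains to show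
$$\liminf_{s\to s_0}\mu_h(N,s)\ge\mu_h(N,s_0).$$
Let $w\in C_c^\infty(\mathbb R^N_+)$ with $\int|\nabla w|^2=1$. Note that $\mu_h(N,s)^{-p/2}$ is the supremum of $\int|w|^px_1^{-s}$ over such $w$, and that $2^*(s)$ is affine in $s$ with $2^*(2)=2$ and $2^*(0)=2^*$.

If $s=(1-\theta)s_0+2\theta$ with $\theta\in(0,1)$, then $p=(1-\theta)p_0+2\theta$, and Hölder and Hardy give
$$\int|w|^px_1^{-s}\le\Big(\int|w|^{p_0}x_1^{-s_0}\Big)^{1-\theta}\Big(\int\frac{w^2}{x_1^2}\Big)^\theta\le\mu_h(N,s_0)^{-p_0(1-\theta)/2}\,4^\theta .$$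
Taking the supremum, $\mu_h(N,s)^{-p/2}\le\mu_h(N,s_0)^{-p_0(1-\theta)/2}4^\theta$. Let $\theta\to0$.

If $s=\theta s_0$ with $\theta\in(0,1)$, then $p=\theta p_0+(1-\theta)2^*$, and with the constant $C_S$ in the Sobolev bound $\int|w|^{2^*}\le C_S$,
$$\int|w|^px_1^{-s}\le\Big(\int|w|^{p_0}x_1^{-s_0}\Big)^\theta\Big(\int|w|^{2^*}\Big)^{1-\theta}\le\mu_h(N,s_0)^{-p_0\theta/2}\,C_S^{1-\theta}.$$
Let $\theta\to1$. In both cases $\limsup\mu_h(N,s)^{-p/2}\le\mu_h(N,s_0)^{-p_0/2}$ with $p\to p_0$, which is the claim. So the same $u$ has quotient $<\mu_h(N,s)$ for all $s$ near $s_0$, and Lemma 2 applies to these $s$. This proves Theorem A. $\square$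

## 7. Every $s\in(0,2)$ in high dimension

For general $s$ we do not use an explicit profile. Instead, as $N\to\infty$, both $\mu_h$ and the slab quotient reduce to the same one-dimensional problem, on $(0,\infty)$ for the half-space and on $(0,T)$, free at $T$, for the slab.

Fix $s\in(0,2)$ and put
$$\nu=2-s,\quad\eta=p-2=\frac{2\nu}{N-2},\quad a=\frac{n\eta}2=\nu\,\frac{N-1}{N-2},\quad\alpha=\sqrt{n(n-2)},$$
with $N$ so large that $n\ge3$ and $\nu<a<2$. For $\sigma\in(0,2)$ let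
$$\lambda(\sigma)=\inf_{h\in H^1_0(0,\infty)\setminus\{0\}}\frac{\int_0^\infty(h'^2+h^2)\,d\theta}{\int_0^\infty h^2\theta^{-\sigma}\,d\theta}.$$
By Hölder and Hardy, $\int h^2\theta^{-\sigma}\le(\int h^2\theta^{-2})^{\sigma/2}(\int h^2)^{1-\sigma/2}\le4^{\sigma/2}\int(h'^2+h^2)$, so $\lambda(\sigma)>0$. For $\sigma<s$, $\int h^2\theta^{-\sigma}\le(\int h^2\theta^{-s})^{\sigma/s}(\int h^2)^{1-\sigma/s}$, so $\lambda(\sigma)\ge\lambda(s)^{\sigma/s}$. Write $\lambda=\lambda(s)$.

**Step 1: lower bound for the half-space.** The claim is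
$$\log\mu_h\ge\frac\nu2\log\frac{\pi eN}2+\log\lambda+o(1)\qquad(N\to\infty).$$

*Removing the weight.* For $v$ as in (5) put $f=\sinh^{n/2}(r)\,v$. It is Lipschitz with compact support, $f(0)=0$, and $f^2\coth r\to0$ as $r\to0$. From $v'=\sinh^{-n/2}(r)\,(f'-\frac n2\coth r\,f)$,
$$v'^2\sinh^nr=f'^2-\tfrac n2\coth r\,(f^2)'+\tfrac{n^2}4\coth^2r\,f^2.$$
Since $(\coth r)'=-\sinh^{-2}r$, integrating the middle term by parts gives $-\frac n2\int f^2\sinh^{-2}r\,dr$. With $\coth^2r=1+\sinh^{-2}r$ and $\frac{N(N-2)}4=\frac{n^2-1}4$, the left side of (5) equals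
$$E(f)=\int_0^\infty\Big[f'^2+\Big(\frac14+\frac{n(n-2)}{4\sinh^2r}\Big)f^2\Big]dr,\tag{9}$$
and, since $n-\frac{np}2=-a$, $\int|v|^p\sinh^nr\,dr=\int|f|^p\sinh^{-a}r\,dr$.

*From $p$ to $2$.* Since $f$ vanishes at $0$ and for large $r$, $f(r)^2=2\int_0^rff'=-2\int_r^\infty ff'$. Adding the two expressions,
$$f(r)^2\le\int_0^\infty|ff'|\le\int_0^\infty\Big(f'^2+\tfrac14f^2\Big)\le E(f).$$
Let $\Lambda_N=\inf_fE(f)/\int f^2\sinh^{-a}r\,dr$ over such $f\ne0$; (10) below shows $\Lambda_N>0$. Then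
$$\int|f|^p\sinh^{-a}r\,dr\le E(f)^{\eta/2}\int f^2\sinh^{-a}r\,dr\le E(f)^{p/2}\Lambda_N^{-1}.$$
So (5) holds with $K=\Lambda_N^{2/p}$, and Lemma 3 gives $\mu_h\ge\omega^{1-2/p}\Lambda_N^{2/p}$.

*Bound for $\Lambda_N$.* As $\sinh r\le\frac12e^r$, (9) gives $E(f)\ge\int(f'^2+\frac14f^2+\alpha^2e^{-2r}f^2)dr$. Put $\theta=\alpha e^{-r}\in(0,\alpha]$ and $h(\theta)=\theta^{1/2}f(r)$, extended by $0$ to $\theta\ge\alpha$. Since $f(0)=0$ and $f$ vanishes for large $r$, $h\in H^1_0(0,\infty)$ and $h=0$ near $\theta=0$. With $f_r=-\theta f_\theta$,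
$$f_r^2=\theta h'^2-hh'+\frac{h^2}{4\theta},\qquad\Big(f_r^2+\tfrac14f^2\Big)\theta^{-1}=h'^2-\frac{hh'}\theta+\frac{h^2}{2\theta^2}=h'^2-\tfrac12\Big(\frac{h^2}\theta\Big)'.$$
Here $h^2/\theta=f^2$ vanishes at both ends. Up to orientation $dr=d\theta/\theta$, and $\alpha^2e^{-2r}f^2=\theta h^2$. So
$$E(f)\ge\int_0^\infty(h'^2+h^2)\,d\theta.$$
Likewise, as $e^r/2=\alpha/(2\theta)$,
$$\int f^2(e^r/2)^{-a}dr=\Big(\frac2\alpha\Big)^a\int h^2\theta^{-(2-a)}d\theta\le\Big(\frac2\alpha\Big)^a\lambda(2-a)^{-1}E(f).$$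
Fix $r_0>0$ and let $q_0=1-e^{-2r_0}$. For $r\ge r_0$, $\sinh r=\frac{e^r}2(1-e^{-2r})\ge q_0\frac{e^r}2$. For $r<r_0$, $f^2\sinh^{-a}r\le(\sinh r_0)^{2-a}f^2/\sinh^2r$, and $\int f^2/\sinh^2r\,dr\le4E(f)/\alpha^2$ by (9). Thus
$$\frac1{\Lambda_N}\le q_0^{-a}\Big(\frac2\alpha\Big)^a\frac1{\lambda(2-a)}+\frac{4(\sinh r_0)^{2-a}}{\alpha^2}.\tag{10}$$

*Limit.* Since $a>\nu$, $2-a<s$, and $2-a\to s$. So $\lambda(2-a)\ge\lambda^{(2-a)/s}\to\lambda$. Multiply (10) by $\alpha^a$. As $a-2\to-s<0$, $\alpha^{a-2}\to0$. Let $N\to\infty$ and then $r_0\to\infty$: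
$$\limsup_{N\to\infty}\frac{\alpha^a}{\Lambda_N}\le\frac{2^\nu}\lambda.$$
Since $\alpha=N(1+O(\frac1N))$ and $a=\nu+O(\frac1N)$, $a\log\alpha=\nu\log N+o(1)$. As $\frac2p=1-O(\frac1N)$, it follows that
$$\frac2p\log\Lambda_N\ge\nu\log\frac N2+\log\lambda+o(1).$$
By Stirling, $\log\omega=\frac N2\log\frac{2\pi e}N+O(\log N)$, and $1-\frac2p=\frac\nu{N-s}$, so $(1-\frac2p)\log\omega=\frac\nu2\log\frac{2\pi e}N+o(1)$. Adding, with $\frac{N^2}4\cdot\frac{2\pi e}N=\frac{\pi eN}2$, proves the claim.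

**Step 2: a free end lowers the one-dimensional quotient.** The aim is a number $T$ and a function on $(0,T)$ whose quotient is strictly below $\lambda$. The embedding $H^1_0(0,\infty)\hookrightarrow L^2(\theta^{-s}d\theta)$ is compact: it is compact on $(\epsilon,R)$ by Rellich, and the two remaining pieces are uniformly small, since
$$\int_0^\epsilon h^2\theta^{-s}\le\epsilon^{2-s}\int_0^\epsilon\frac{h^2}{\theta^2}\le4\epsilon^{2-s}\int h'^2,\qquad\int_R^\infty h^2\theta^{-s}\le R^{-s}\int h^2 .$$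
So $\lambda$ has a minimizer, and replacing it by its absolute value we may take $h\ge0$. It satisfies $-h''+h=\lambda\theta^{-s}h$ on $(0,\infty)$; as $h$ is continuous, it is $C^2$ there. If $h(\theta_0)=0$ at some $\theta_0>0$, then $h'(\theta_0)=0$ as well (a minimum), and ODE uniqueness gives $h\equiv0$, which is impossible. So $h>0$. For $\theta>\lambda^{1/s}$, $h''=(1-\lambda\theta^{-s})h>0$. If $h'$ were $\ge0$ at some such point, $h$ would increase from there on, contrary to $h\to0$ at infinity. Hence $h'<0$ on $(\lambda^{1/s},\infty)$.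

Fix $T>\lambda^{1/s}$. Multiply the equation by $h$ and integrate over $(\epsilon,T)$:
$$\int_\epsilon^T(h'^2+h^2)=\lambda\int_\epsilon^Th^2\theta^{-s}+h(T)h'(T)-h(\epsilon)h'(\epsilon).$$
The integrals converge as $\epsilon\to0$, so $\ell=\lim_{\epsilon\to0}h(\epsilon)h'(\epsilon)$ exists. If $\ell\ne0$, then $(h^2)'\to2\ell$ and $h(0)=0$ give $h(\epsilon)^2\sim2\ell\epsilon$, contradicting $\int h^2/\theta^2<\infty$ (Hardy). So $\ell=0$ and
$$\int_0^T(h'^2+h^2)=\lambda\int_0^Th^2\theta^{-s}+h(T)h'(T)<\lambda\int_0^Th^2\theta^{-s}.$$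
Set
$$\rho(s)=\lambda^{-1}\int_0^T(h'^2+h^2)\Big/\int_0^Th^2\theta^{-s}<1.$$
Here $h$ and $T$ depend on $s$ only, not on $N$.

**Step 3: the trial function in the slab.** Let $\Sigma=(0,2T)\times\mathbb R^n$ and $u=h(\delta_\Sigma(x))\,g(y)$ with $g=e^{-|y|^2/n}$. The function $h(\min(x_1,2T-x_1))$ is in $H^1_0(0,2T)$, so $u\in H^1_0(\Sigma)$. The Gaussian is scaled so that the $y$-energy supplies the term $h^2$: we have $\int g^2=(\frac{\pi n}2)^{n/2}$, and since each $y_j^2$ has mean $\frac n4$ under the density proportional to $g^2$,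
$$\int|\nabla g|^2=\frac4{n^2}\int|y|^2g^2=\frac4{n^2}\cdot\frac{n^2}4\int g^2=\int g^2 .$$
Also $\int g^p=(\frac{\pi n}p)^{n/2}$. Hence
$$\int_\Sigma|\nabla u|^2=2\Big(\frac{\pi n}2\Big)^{n/2}\int_0^T(h'^2+h^2),\qquad\int_\Sigma u^p\delta_\Sigma^{-s}=2\Big(\frac{\pi n}p\Big)^{n/2}\int_0^Th^p\theta^{-s},$$
and the quotient of $u$ is
$$2^{1-\frac2p}\;\frac{\int_0^T(h'^2+h^2)}{\big(\int_0^Th^p\theta^{-s}\big)^{2/p}}\;\Big(\frac{\pi n}2\Big)^{\frac n2-\frac np}\Big(\frac p2\Big)^{\frac np}.$$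
Now let $N\to\infty$, so $p\to2$. First, $2^{1-2/p}\to1$. Second, $\int_0^Th^p\theta^{-s}\to\int_0^Th^2\theta^{-s}$ by dominated convergence ($h$ is bounded and, for $p\le3$, $h^p\le\max(1,\|h\|_\infty)h^2$), so the fraction tends to $\rho(s)\lambda$. Third, $\frac n2-\frac np=\frac{n\eta}{2p}=\frac\nu2+O(\frac1N)$, so $(\frac n2-\frac np)\log\frac{\pi n}2=\frac\nu2\log\frac{\pi N}2+o(1)$. Fourth, $\frac np\log\frac p2=\frac np\log(1+\frac\eta2)\to\frac\nu2$. Altogether
$$\log(\text{quotient of }u)=\frac\nu2\log\frac{\pi eN}2+\log(\rho(s)\lambda)+o(1).$$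

**Step 4: comparison.** Subtracting the bound of Step 1,
$$\limsup_{N\to\infty}\frac{\text{quotient of }u}{\mu_h}\le\rho(s)<1.$$
All slabs of $\mathbb R^N$ have the same $\mu_p$ by dilation (and rigid motion), so this is the second claim of Theorem B. It also yields $N_0(s)$ such that for $N\ge N_0(s)$ the quotient of $u$ is less than $\mu_h$, and then $(N,s)$ is bad by Lemma 2. This proves Theorem B. $\square$
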